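\title{Short products $g^mh^n$ that are loxodromic on several hyperbolic spaces}

\begin{abstract}
Let two elements $g,h$ of a group act by isometries on geodesic $\delta$-hyperbolic spaces $X_1,\dots,X_k$. Suppose that on each $X_i$ at least one of them is loxodromic and that their stable translation lengths are $0$ or at least $\epsilon$. We prove that $g^mh^n$ is loxodromic on every $X_i$ for some $1\le m,n\le 2^k\max\{1,\lceil(2k+305)\delta/\epsilon\rceil\}$. For trees the bound is $2^k$, which is optimal, and for $\delta>0$ growth linear in $\delta/\epsilon$ is necessary. After passing to powers of $g$ and $h$, each space forbids one residue class not containing $0$ for each exponent, and $r$ such classes cannot cover $\{1,\dots,2^r\}$.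
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $f$ be an isometry of a metric space $X$. Its \emph{stable translation length}
\[
\tau_X(f)=\lim_{n\to\infty}\frac1n\,d(x,f^nx)
\]
is the asymptotic speed of its orbits. The limit exists because $n\mapsto d(x,f^nx)$ is subadditive, and it does not depend on $x$ because changing $x$ to $y$ changes $d(x,f^nx)$ by at most $2d(x,y)$. It is a conjugacy invariant, $\tau_X(f^n)=|n|\tau_X(f)$, and $\tau_X(f)\le d(x,fx)$ for every $x$. An isometry of a geodesic hyperbolic space is \emph{loxodromic} if $\tau_X(f)>0$. We drop the subscript when the space is understood.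

Suppose that a group acts on two hyperbolic spaces, that $g$ is loxodromic only on the first and $h$ only on the second. No power of $g$ or of $h$ is loxodromic on both, and the simplest remaining candidates are the products $g^mh^n$ with $m,n\ge1$. For trees, a proposition of Fioravanti and Kerr \cite{FK} says that a short product of this form always works: if $g,h$ act by simplicial automorphisms on simplicial trees $T_1,\dots,T_k$ and on each $T_i$ at least one of them is loxodromic, then $g^mh^n$ is loxodromic on every $T_i$ for some $1\le m,n\le N$, where $N$ depends only on $k$. Their proof gives $m\le(2k)^k(2k+1)$ and $n\le k^k(k+1)$. The question we answer, which comes from \cite{FK}, is whether this holds for hyperbolic spaces.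

Let $k\ge1$ be an integer, $\delta\ge0$ and $\epsilon>0$. A \emph{$(k,\delta,\epsilon)$-configuration} consists of two elements $g,h$ of a group and isometric actions of the group on geodesic $\delta$-hyperbolic spaces $X_1,\dots,X_k$ such that, for each $i$,
\begin{itemize}
\item[(H1)] at least one of $g,h$ is loxodromic on $X_i$;
\item[(H2)] each of $\tau_{X_i}(g)$, $\tau_{X_i}(h)$ is either $0$ or at least $\epsilon$.
\end{itemize}
Hyperbolicity is meant in the sense of Gromov products, recalled in Section~\ref{sec:prelim}; no properness or discreteness is assumed. An integer $M\ge1$ is \emph{admissible} for $(k,\delta,\epsilon)$ if in every $(k,\delta,\epsilon)$-configuration there are $1\le m,n\le M$ with $g^mh^n$ loxodromic on every $X_i$.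

\medskip
\noindent\textbf{Question.} \emph{Does an admissible constant exist for all $k,\delta,\epsilon$?}
\medskip

Two examples show what has to be controlled.

\begin{example}\label{ex:line}
Let $X=\mathbb R$ and $g(x)=x+1$. If $h(x)=x-1$, then $g^mh^n$ is loxodromic exactly when $m\ne n$. If $h(x)=-x$, then $g^mh^n$ is a reflection for all odd $n$, whatever $m$ is, and a translation by $m$ for all even $n$. So large exponents are not enough: a single space may forbid infinitely many pairs $(m,n)$. But the forbidden sets have a simple arithmetic shape, and one expects a positive answer if every space forbids a set of this kind.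
\end{example}

\begin{example}\label{ex:plane}
Fix $M\ge1$, put $\theta=\pi/(M+1)$, and let $g,h$ act on the hyperbolic plane through the matrices
\[
\begin{pmatrix} e^{\epsilon/2}&0\\0&e^{-\epsilon/2}\end{pmatrix},\qquad
\begin{pmatrix}\cos\theta&\sin\theta\\-\sin\theta&\cos\theta\end{pmatrix}.
\]
Then $\tau(g)=\epsilon$ and $h$ fixes a point. An element of $\mathrm{SL}_2(\mathbb R)$ is loxodromic if and only if its trace has absolute value greater than $2$, and for $1\le m,n\le M$ the trace of $g^mh^n$ satisfies
\[
|2\cosh(m\epsilon/2)\cos(n\theta)|\le2\cosh(M\epsilon/2)\cos\theta .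
\]
The function $\cosh t\cos t$ equals $1$ at $0$ and decreases on $[0,\pi/2]$, because $\tanh t\le\tan t$. So if $M\epsilon/2\le\theta$, that is $M(M+1)\epsilon\le2\pi$, no $g^mh^n$ with $1\le m,n\le M$ is loxodromic. Thus a bound depending only on $k$ and $\delta$ cannot exist. For simplicial trees (H2) holds with $\epsilon=1$, which is why it does not appear there.
\end{example}

Rescaling the metrics multiplies $\delta$ and $\epsilon$ by the same factor, so the answer can depend only on $k$ and $\delta/\epsilon$. The answer is yes.

\begin{theorem}\label{thm:main}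
Let $k\ge1$, $\delta\ge0$, $\epsilon>0$ and $L=\max\{1,\lceil(2k+305)\delta/\epsilon\rceil\}$. In every $(k,\delta,\epsilon)$-configuration there are $1\le m,n\le2^k$ such that $g^{Lm}h^{Ln}$ is loxodromic on every $X_i$. In particular $2^kL$ is admissible for $(k,\delta,\epsilon)$.
\end{theorem}

An $\mathbb R$-tree is a geodesic $0$-hyperbolic space; a simplicial tree with its path metric is one. Theorem~\ref{thm:main} with $\delta=0$, and with $\epsilon$ the least positive number among the $\tau_{X_i}(g),\tau_{X_i}(h)$, has $L=1$ and improves the bound for trees quoted above.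

\begin{corollary}\label{cor:trees}
If $g,h$ act by isometries on $\mathbb R$-trees $X_1,\dots,X_k$ and on each $X_i$ at least one of them is loxodromic, then $g^mh^n$ is loxodromic on every $X_i$ for some $1\le m,n\le2^k$.
\end{corollary}

Let $M_{\mathrm{opt}}(k,\delta,\epsilon)$ be the least admissible constant.

\begin{theorem}\label{thm:sharp}
\begin{itemize}
\item[(a)] $M_{\mathrm{opt}}(k,\delta,\epsilon)\ge2^k$ for all $k,\delta,\epsilon$, already for simplicial trees. Hence $M_{\mathrm{opt}}(k,0,\epsilon)=2^k$, and $2^k$ is the optimal value of $N$ in the statement for trees.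
\item[(b)] There is a universal constant $c_0>0$ with $M_{\mathrm{opt}}(k,\delta,\epsilon)\ge c_0\,\delta/\epsilon$ for all $k,\delta,\epsilon$.
\end{itemize}
\end{theorem}

Together the two theorems give
\[
\max\{2^k,\ c_0\delta/\epsilon\}\ \le\ M_{\mathrm{opt}}(k,\delta,\epsilon)\ \le\ 2^k\max\{1,\lceil(2k+305)\delta/\epsilon\rceil\},
\]
so for fixed $k$ the ratio of $M_{\mathrm{opt}}$ to $1+\delta/\epsilon$ lies between two positive constants depending only on $k$. Example~\ref{ex:plane} gave growth of order $\epsilon^{-1/2}$ for one value of $\delta$; part (b) gives the true order, for every $\delta>0$.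

Section~\ref{sec:trees} determines by hand the shape of the forbidden set for one tree. Section~\ref{sec:reduction} states the two propositions that carry this shape over to hyperbolic spaces and deduces Theorem~\ref{thm:main} from them; they are proved in Sections~\ref{sec:one}--\ref{sec:two}. Section~\ref{sec:lower} proves Theorem~\ref{thm:sharp}.

\section{Gromov products}\label{sec:prelim}

The \emph{Gromov product} of $x,y$ at $w$ is
\[
(x|y)_w=\tfrac12\bigl(d(x,w)+d(y,w)-d(x,y)\bigr).
\]
In a tree it is the length of the common initial segment of $[w,x]$ and $[w,y]$. It is invariant under isometries: $(fx|fy)_{fw}=(x|y)_w$. A metric space is \emph{$\delta$-hyperbolic} if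
\begin{equation}\label{eq:hyp}
(x|z)_w\ge\min\{(x|y)_w,(y|z)_w\}-\delta\qquad\text{for all }x,y,z,w .
\end{equation}
Multiplying by $2$ and subtracting $d(x,w)+d(y,w)+d(z,w)$ turns \eqref{eq:hyp} into the \emph{four-point inequality}
\begin{equation}\label{eq:four}
d(x,z)+d(y,w)\le\max\{d(x,y)+d(z,w),\ d(y,z)+d(x,w)\}+2\delta .
\end{equation}
Equivalently, among the three sums obtained by splitting four points into two pairs and adding the two distances, the two largest differ by at most $2\delta$. We write $S=T\pm t$ for $|S-T|\le t$.

\begin{lemma}\label{lem:gromov}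
In a $\delta$-hyperbolic space the following hold.
\begin{itemize}
\item[(G1)] $(x|y)_w$ changes by at most $t$ if one of $x,y,w$ is moved by at most $t$.
\item[(G2)] $(z_0|z_r)_w\ge\min_{1\le j\le r}(z_{j-1}|z_j)_w-\lceil\log_2r\rceil\delta$ for $r\ge1$.
\item[(G3)] If $p=(a|w)_y$ and $q=(b|w)_y$, then $(a|b)_y\ge\min(p,q)-\delta$. If moreover $|p-q|>\delta$, then $(a|b)_y\le\min(p,q)+\delta$.
\end{itemize}
\end{lemma}

\begin{proof}
(G1) The moved point occurs in two of the three distances, each of which changes by at most $t$.

(G2) We show by induction on $s\ge0$ that a chain with $1\le r\le2^s$ steps loses at most $s\delta$. For $r=1$ there is no loss. For $r\ge2$ cut the chain at some $z_j$ into two chains with at most $2^{s-1}$ steps each, and apply \eqref{eq:hyp} to $z_0,z_j,z_r$.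

(G3) The first claim is \eqref{eq:hyp}. For the second let $p>q+\delta$, the other case being symmetric. By \eqref{eq:hyp}, $q\ge\min\{(a|b)_y,p\}-\delta$, and $q\ge p-\delta$ is false, so $q\ge(a|b)_y-\delta$.
\end{proof}

A geodesic triangle is \emph{$\delta$-slim} if each side lies in the closed $\delta$-neighborhood of the union of the other two. Slimness of all triangles is the other common definition of hyperbolicity.

\begin{lemma}\label{lem:slim}
A geodesic space whose triangles are $\delta$-slim is $3\delta$-hyperbolic.
\end{lemma}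

\begin{proof}
We first show that $d(w,[x,y])-2\delta\le(x|y)_w\le d(w,[x,y])$ for any geodesic $[x,y]$. For $p\in[x,y]$ we have $d(x,w)+d(y,w)\le d(x,p)+d(p,y)+2d(p,w)=d(x,y)+2d(p,w)$, which is the upper bound. The connected set $[x,y]$ is covered by two closed sets, the points within $\delta$ of $[w,x]$ and the points within $\delta$ of $[w,y]$, and these contain $x$ and $y$ respectively. So some $p\in[x,y]$ lies within $\delta$ of a point $q\in[w,x]$ and of a point of $[w,y]$. Then $d(w,x)=d(w,q)+d(q,x)\ge d(w,p)+d(p,x)-2\delta$, and in the same way $d(w,y)\ge d(w,p)+d(p,y)-2\delta$. Adding gives $(x|y)_w\ge d(w,p)-2\delta$.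

A point of $[x,z]$ nearest to $w$ lies within $\delta$ of $[x,y]\cup[y,z]$. Hence
\[
(x|z)_w\ge d(w,[x,z])-2\delta\ge\min\{d(w,[x,y]),d(w,[y,z])\}-3\delta,
\]
and the right side is at least $\min\{(x|y)_w,(y|z)_w\}-3\delta$.
\end{proof}

So if hyperbolicity is defined by $\delta$-slim triangles, Theorem~\ref{thm:main} holds with $3\delta$ in place of $\delta$. The same is true of Theorem~\ref{thm:sharp}; see Remark~\ref{rem:slim}.

\section{The forbidden set for one tree}\label{sec:trees}

Let $u,v$ be automorphisms of a simplicial tree. Call $(m,n)$ with $m,n\ge1$ \emph{bad} if $u^mv^n$ is not loxodromic. This section is a model for the general proof and is not used in it. We recall the standard dichotomy. An automorphism $f$ either fixes a point of the metric tree, and then it fixes the midpoint of $[y,fy]$ for every $y$; or it is loxodromic and translates an invariant line, its \emph{axis}, by $\tau(f)$. In the second case, if $y$ is at distance $D$ from the axis and $y'$ is the nearest point, then for $p\neq0$ the segment $[y,f^py]$ is the concatenation of $[y,y']$, $[y',f^py']$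 and $[f^py',f^py]$. It has length $|p|\tau(f)+2D$ and meets the axis in a segment of length $|p|\tau(f)$ with the same midpoint.

\subsection*{One loxodromic, one elliptic}
Let $\alpha=\tau(u)>0$ and let $v$ fix $y$. Let $y'$ be the point of the axis of $u$ nearest to $y$, and let $p_+,p_-$ be the points of the axis at distance $\alpha/2$ ahead of and behind $y'$. Suppose that $(m,n)$ is bad. Then $f=u^mv^n$ fixes the midpoint $\mu$ of $[y,fy]=[y,u^my]$, which lies on the axis at distance $m\alpha/2$ ahead of $y'$. Hence $v^n\mu=u^{-m}\mu$ lies at distance $m\alpha/2$ behind $y'$. As $v^n$ fixes $y$, it maps $[y,\mu]$ onto $[y,u^{-m}\mu]$, and therefore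
\[
v^np_+=p_- .
\]
This condition does not involve $m$. The set of integers $n$ satisfying it is empty or a coset of the subgroup $\{j:v^jp_+=p_+\}$ of $\mathbb Z$, and it does not contain $0$ because $p_+\ne p_-$. So the bad pairs have $n$ in a residue class that misses $0$, or $n$ equal to a single value. The reflection of Example~\ref{ex:line} gives the class of odd numbers.

\subsection*{Two loxodromics}
Let $\alpha=\tau(u)>0$, $\beta=\tau(v)>0$, let $(m,n)$ be bad, and put $A=m\alpha$, $B=n\beta$. Let $y$ be fixed by $u^mv^n$ and $w=v^ny=u^{-m}y$. The segment $[y,w]$ meets the axis of $v$ in a segment of length $B$, run in the direction of $v$, and the axis of $u$ in a segment of length $A$, run against the direction of $u$. Both are centered at the midpoint of $[y,w]$, so the shorter lies in the longer. Thus the intersection $I$ of the two axes is an interval along which $u$ and $v$ translate in opposite directions, and its length $\Delta\in(0,\infty]$ satisfies $\min(A,B)\le\Delta$. If $A<B$, the points of the axis of $v$ just beyond the ends of the shorter segment lie on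 $[y,w]$ but off the axis of $u$, so $I$ is the shorter segment and $\Delta=A$. If $B<A$, then $\Delta=B$ by symmetry. Hence every bad pair satisfies
\begin{equation}\label{eq:tripod}
\min(A,B)\le\Delta,\qquad\text{with equality if }A\ne B .
\end{equation}
The points $(A,B)$ obeying \eqref{eq:tripod} form the tripod of Figure~\ref{fig:tripod}. Each horizontal line other than $B=\Delta$ meets it once. So apart from at most one exceptional $n$, each $n$ has at most one bad $m$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\draw[line width=11pt,gray!25,line cap=round] (0.2,0.2)--(2.5,2.5) (2.5,2.5)--(5.6,2.5) (2.5,2.5)--(2.5,4.8);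
\draw[very thick] (0,0)--(2.5,2.5)--(5.8,2.5) (2.5,2.5)--(2.5,5);
\draw[->] (0,0)--(6.2,0) node[right] {$A$};
\draw[->] (0,0)--(0,5.3) node[above] {$B$};
\draw[dotted] (2.5,0) node[below] {$\Delta$}--(2.5,2.5)--(0,2.5) node[left] {$\Delta$};
\draw[dashed] (0,1.2)--(5.8,1.2) (0,3.9)--(5.8,3.9);
\end{tikzpicture}
\caption{Let $u,v$ be loxodromic and let their axes overlap, with opposite directions, along a length $0<\Delta<\infty$. If $u^mv^n$ is not loxodromic, the point $(A,B)=(m\tau(u),n\tau(v))$ lies on the black tripod in the case of a tree, and in a gray band of width a fixed multiple of $\delta$ in the case of a $\delta$-hyperbolic space. A horizontal line (dashed) whose height is not close to $\Delta$ meets the band in a short interval.}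
\label{fig:tripod}
\end{figure}

\begin{example}\label{ex:exceptional}
The exceptional $n$ does occur. In the $3$-regular tree let $a$ be an automorphism of order $3$ that fixes a vertex $y$ and permutes its three branches cyclically. Let $\rho$ be a ray from $y$ and let $u$ be loxodromic with axis $\rho\cup a\rho$, translating toward the end of $\rho$. For $j\ge0$ the element $u^ja$ fixes the point of $\rho$ at distance $j\tau(u)/2$ from $y$. On the other hand $v=u^{-1}a$ is loxodromic: otherwise the first case above, applied to $u^{-1}$ and $a$, would say that $a$ maps a point of $a\rho\setminus\{y\}$ into $\rho$, whereas it maps it into the third branch. So $u,v$ are loxodromic and $u^mv=u^{m-1}a$ is elliptic for every $m\ge1$.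
\end{example}

\section{Reduction to two propositions}\label{sec:reduction}

In a hyperbolic space the conclusions of Section~\ref{sec:trees} persist once the translation lengths are large compared with $\delta$. In the next two propositions, and in Sections~\ref{sec:one}--\ref{sec:two}, $X$ is a geodesic $\delta$-hyperbolic space with $\delta>0$ and $u,v$ are isometries of $X$. A \emph{residue class} is a set $b+q\mathbb Z$ with $q\ge1$.

\begin{proposition}\label{prop:mixed}
Let $N\ge1$, $\tau(v)=0$ and $\tau(u)>(78+2\lceil\log_2N\rceil)\delta$. There is a residue class not containing $0$ that contains every $n\in\{1,\dots,N\}$ for which $u^mv^n$ is non-loxodromic for some $m\ge1$. The same holds for $v^nu^m$, which is conjugate to $u^mv^n$.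
\end{proposition}

\begin{proposition}\label{prop:two}
Let $\tau(u),\tau(v)>304\delta$. For all $n\ge1$, with at most one exception, there is at most one $m\ge1$ such that $u^mv^n$ is not loxodromic.
\end{proposition}

A single integer $b\ge1$ lies in the class $b+(b+1)\mathbb Z$, which misses $0$; so a forbidden value may be treated as a forbidden class. It remains to bound the first positive integer left uncovered by $r$ classes that miss $0$. The classes $2^{i-1}+2^i\mathbb Z$, $1\le i\le r$, cover $1,\dots,2^r-1$, since an integer $2^j\cdot(\text{odd})$ lies in the class with $i=j+1$. The next lemma, a special case of a theorem of Crittenden and Vanden Eynden, says that this is the worst case.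

\begin{lemma}\label{lem:classes}
If $r\ge0$ residue classes $b_j+q_j\mathbb Z$ do not contain $0$, then some integer in $\{1,\dots,2^r\}$ lies in none of them.
\end{lemma}

\begin{proof}
We encode the union of the classes as the zero set of a sequence that satisfies a linear recurrence of order $2^r$. Let $\zeta_j=e^{2\pi i/q_j}$ and $\Phi(n)=\prod_{j=1}^r\bigl(1-\zeta_j^{\,n-b_j}\bigr)$ for $n\in\mathbb Z$. Then $\Phi(n)=0$ if and only if $n$ lies in one of the classes, so $\Phi(0)\ne0$. Expanding the product gives $\Phi(n)=\sum_J\gamma_J\,\omega_J^{\,n}$, where $J$ runs over the $2^r$ subsets of $\{1,\dots,r\}$, $\omega_J=\prod_{j\in J}\zeta_j$, and $\gamma_J$ does not depend on $n$. Let $\Pi(Y)=\prod_J(Y-\omega_J)=\sum_{l=0}^{2^r}\pi_lY^l$. Since $|\omega_J|=1$, we have $\pi_0\ne0$, and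
\[
\sum_{l=0}^{2^r}\pi_l\Phi(l)=\sum_J\gamma_J\,\Pi(\omega_J)=0 .
\]
If $\Phi(1)=\dots=\Phi(2^r)=0$, this reads $\pi_0\Phi(0)=0$, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $\delta=0$, then $L=1$. A $0$-hyperbolic space is $\delta'$-hyperbolic for every $\delta'>0$, and for $\delta'\le\epsilon/(2k+305)$ the value of $L$ is still $1$. So we may assume $\delta>0$.

Let $u=g^L$ and $v=h^L$. By (H2), on each $X_i$ the numbers $\tau(u),\tau(v)$ are $0$ or at least $L\epsilon\ge(2k+305)\delta$, which exceeds both $304\delta$ and $(78+2k)\delta$. This is the only use of (H2). Thus Proposition~\ref{prop:two}, and Proposition~\ref{prop:mixed} with $N=2^k$, apply. By (H1), $\{1,\dots,k\}$ is the disjoint union of the sets $I_u$, $I_v$, $I_{uv}$ of indices $i$ such that on $X_i$ only $u$, only $v$, or both are loxodromic.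

\emph{Choice of $n$.} For $i\in I_u$, Proposition~\ref{prop:mixed} gives a class missing $0$ that contains every $n\le2^k$ for which some $u^mv^n$ is non-loxodromic on $X_i$. For $i\in I_{uv}$, if Proposition~\ref{prop:two} has an exceptional value $n_i$, take the class $n_i+(n_i+1)\mathbb Z$. These are at most $k$ classes, so Lemma~\ref{lem:classes} gives $1\le n\le2^k$ outside all of them. Fix this $n$. Then $u^mv^n$ is loxodromic on $X_i$ for all $i\in I_u$ and all $m\ge1$.

\emph{Choice of $m$.} For $i\in I_v$, Proposition~\ref{prop:mixed} with the roles of $u$ and $v$ exchanged gives a class missing $0$ that contains every $m\le2^k$ for which $u^mv^n$ is non-loxodromic on $X_i$. For $i\in I_{uv}$, the value $n$ is not exceptional, so there is at most one $m_i$ with $u^{m_i}v^n$ non-loxodromic on $X_i$; if it exists, take the class $m_i+(m_i+1)\mathbb Z$. Lemma~\ref{lem:classes} gives $1\le m\le2^k$ outside these classes.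

Then $u^mv^n=g^{Lm}h^{Ln}$ is loxodromic on every $X_i$, and $1\le Lm,Ln\le2^kL$.
\end{proof}

The translation length required in Proposition~\ref{prop:mixed} depends on the range $N$ of exponents. This causes no circularity, because Lemma~\ref{lem:classes} fixes $N=2^k$ before $L$ is chosen.

\section{Orbits of one isometry}\label{sec:one}

In a general hyperbolic space a loxodromic isometry need not come with an axis, and an isometry with $\tau=0$ need not fix a point. This section provides substitutes. Let $f$ be an isometry of $X$, $\tau=\tau(f)$, $x\in X$, $x_n=f^nx$ and $a_n=d(x,f^nx)$, so that $d(x_i,x_j)=a_{|i-j|}$. In a tree, a loxodromic $f$ has $a_n=n\tau+2D$ for all $n\ge1$, with $D$ the distance from $x$ to the axis. Part (iii) below says that $a_n-n\tau$ is still nearly constant.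

\begin{lemma}\label{lem:orbit}
\begin{itemize}
\item[(i)] If $a_2\ge a_1+2\delta+\eta$ with $\eta>0$, then $a_n\ge a_{n-1}+\eta$ for all $n\ge2$. In all cases $a_2\le a_1+\tau+2\delta$.
\item[(ii)] If $\tau>\delta$, then $a_2\ge a_1+\tau-2\delta$.
\item[(iii)] If $\tau>5\delta$, then $e_n=a_n-n\tau$ satisfies $|e_p-e_q|\le6\delta$ for all $p,q\ge1$.
\end{itemize}
\end{lemma}

\begin{proof}
For $n\ge2$ the three sums for the points $x_0,x_1,x_2,x_n$ are $a_2+a_{n-1}$, $a_1+a_{n-2}$ and $a_n+a_1$.

(i) The case $n=2$ is part of the hypothesis. For $n\ge3$, \eqref{eq:four} gives $a_2+a_{n-1}\le\max\{a_1+a_{n-2},a_n+a_1\}+2\delta$, so $a_{n-1}+\eta\le\max\{a_{n-2},a_n\}$. If $a_{n-1}\ge a_{n-2}+\eta$, the left side exceeds $a_{n-2}$, so $a_n\ge a_{n-1}+\eta$. The first claim follows by induction, and it implies $\tau\ge\eta$. If $a_2>a_1+\tau+2\delta$, then $\eta=a_2-a_1-2\delta$ is greater than $\tau\ge0$, which contradicts $\tau\ge\eta$.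

(ii) Now \eqref{eq:four} gives $a_n\le\max\{a_{n-1}+a_2-a_1+2\delta,\ a_{n-2}+2\delta\}$ for $n\ge2$. With $t=\max\{a_2-a_1+2\delta,\delta\}$ this yields $a_n\le\max\{a_{n-1}+t,a_{n-2}+2t\}$. The bound $a_n\le a_1+nt$ holds for $n=0,1$ and hence for all $n$, so $\tau\le t$. As $\tau>\delta$, we have $t=a_2-a_1+2\delta\ge\tau$.

(iii) By (ii), $a_2\ge a_1+2\delta+\eta$ with $\eta=\tau-4\delta>\delta$. By (i) and $a_1-a_0=a_1\ge\tau>\delta$, we get $a_q-a_p>(q-p)\delta$ for $q>p\ge0$. Let $1\le s<t<n$. The three sums for $x_0,x_s,x_t,x_n$ are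
\[
S_1=a_t+a_{n-s},\qquad S_2=a_s+a_{n-t},\qquad S_3=a_n+a_{t-s},
\]
and $S_1-S_2=(a_t-a_s)+(a_{n-s}-a_{n-t})>2(t-s)\delta\ge2\delta$. If $S_3\le S_2$, the two largest sums would be $S_1$ and $S_2$, which differ by more than $2\delta$. So the two largest are $S_1$ and $S_3$, and $|S_1-S_3|\le2\delta$. The multiples of $\tau$ cancel in $S_1-S_3$, so
\begin{equation}\label{eq:e}
|(e_t-e_{t-s})-(e_n-e_{n-s})|\le2\delta\qquad(1\le s<t<n).
\end{equation}
Parts (i) and (ii) for $f^s$, whose stable length is $s\tau>\delta$, give $|e_{2s}-e_s|=|a_{2s}-a_s-s\tau|\le2\delta$. So \eqref{eq:e} with $t=2s$ gives $|e_n-e_{n-s}|\le4\delta$ for $n>2s$. For arbitrary $1\le s<t$, \eqref{eq:e} with $n>\max(t,2s)$ then gives $|e_t-e_{t-s}|\le6\delta$. Any two distinct indices $p>q\ge1$ have the form $t,t-s$.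
\end{proof}

Guided by trees, put
\[
D_f(x)=\tfrac12\bigl(d(x,fx)-\tau(f)\bigr)\ge0 .
\]
This number plays the role of the distance from $x$ to the axis, and $D_{f^{-1}}=D_f$. In a tree the estimates below hold with $\delta=0$: the segments from $x$ to $f^px$ and $f^{-q}x$ part where they reach the axis, and those to $f^px$ and $f^qx$ run together along it.

\begin{lemma}\label{lem:axis}
Let $\tau=\tau(f)>5\delta$, $D=D_f(x)$ and $p,q\ge1$. Then
\begin{align}
d(x,f^{p}x)&=p\tau+2D\pm6\delta,\label{eq:A1}\\
(f^px|f^{-q}x)_x&=D\pm9\delta,\label{eq:A2}\\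
(f^px|f^qx)_x&=p\tau+D\pm9\delta\quad\text{if }p<q,\label{eq:A3}\\
(f^px|f^qx)_x&\ge\min(p,q)\tau+D-9\delta .\label{eq:A4}
\end{align}
The same holds with $f^{-1}$ in place of $f$.
\end{lemma}

\begin{proof}
Since $e_1=2D$, \eqref{eq:A1} is $|e_p-e_1|\le6\delta$. The products in \eqref{eq:A2} and \eqref{eq:A3} are $\frac12(a_p+a_q-a_{p+q})$ and $\frac12(a_p+a_q-a_{q-p})$; insert \eqref{eq:A1} three times, with total error $\frac12\cdot18\delta$. For $p\ne q$, \eqref{eq:A4} follows from \eqref{eq:A3}, and for $p=q$ the product is $a_p\ge p\tau+2D-6\delta\ge p\tau+D-9\delta$.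
\end{proof}

We turn to $\tau(f)=0$. An elliptic isometry of a tree fixes the midpoint of $[x,fx]$, which is then also the midpoint of $[x,f^{-1}x]$; so the two segments agree along half their length. This survives.

\begin{lemma}\label{lem:half}
If $\tau(f)=0$, then $(fx|f^{-1}x)_x\ge\frac12d(x,fx)-\delta$ for all $x\in X$.
\end{lemma}

\begin{proof}
The product is $\frac12(2a_1-a_2)$, and $a_2\le a_1+2\delta$ by Lemma~\ref{lem:orbit}(i).
\end{proof}

A point moved little by all powers of $f$ need not exist: the map $z\mapsto z+1$ of the upper half-plane has unbounded orbits, and $\tau=0$ because it moves $iT$ by at most $1/T$. But for any finite set of powers there is such a point, with a bound independent of the set. This is why Proposition~\ref{prop:mixed} has a range $N$. The point is an approximate center of a long piece of orbit. The next proof is the only place in the proof of Theorem~\ref{thm:main} where $X$ must be geodesic, to provide midpoints, and it needs $\delta>0$ as slack.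

\begin{lemma}\label{lem:fix}
If $\tau(f)=0$ and $N\ge1$, there is $y\in X$ with $d(y,f^ny)\le6\delta$ for all $|n|\le N$.
\end{lemma}

\begin{proof}
For a bounded non-empty set $O$ let $\operatorname{rad}(O)=\inf_{c\in X}\sup_{z\in O}d(c,z)$, and let $\bar B(c,\rho)$ denote a closed ball. Approximate centers of $O$ are close to each other:
\begin{equation}\label{eq:center}
O\subset\bar B(c,\rho)\cap\bar B(c',\rho)\ \Longrightarrow\ d(c,c')\le2(\rho-\operatorname{rad}(O))+4\delta .
\end{equation}
Indeed, let $w$ be the midpoint of a geodesic $[c,c']$. For $z\in O$, \eqref{eq:four} gives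
\[
d(z,w)+d(c,c')\le\max\{d(z,c)+d(w,c'),\,d(z,c')+d(w,c)\}+2\delta\le\rho+\tfrac12d(c,c')+2\delta,
\]
so $\operatorname{rad}(O)\le\rho+2\delta-\frac12d(c,c')$.

Let $O_J=\{f^jx:0\le j\le J\}$ and $r_J=\operatorname{rad}(O_J)$. Since $a_j=o(j)$, we have $r_J\le\max_{j\le J}a_j=o(J)$. Hence there is $J$ with $r_{J+N}\le r_J+\delta/2$, for otherwise $r_{lN}\ge l\delta/2$ for all $l$. Put $\rho=r_{J+N}+\delta/2\le r_J+\delta$ and choose $y$ with $O_{J+N}\subset\bar B(y,\rho)$. For $0\le n\le N$ both $O_J$ and $f^nO_J$ lie in $O_{J+N}$, so $O_J\subset\bar B(y,\rho)\cap\bar B(f^{-n}y,\rho)$. By \eqref{eq:center}, $d(y,f^ny)=d(y,f^{-n}y)\le2\delta+4\delta$.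
\end{proof}

\section{One loxodromic element and one with $\tau=0$}\label{sec:mixed}

In the tree, a bad pair forced $v^np_+=p_-$. In terms of Gromov products this says that $(v^nuy|u^{-1}y)_y\ge D+\alpha/2$, while $(uy|u^{-1}y)_y=D$. The first step below recovers this inequality up to a bounded error. The difficulty is the second step: the exponents $j$ for which $v^j$ approximately fixes $p_+$ no longer form a subgroup, since errors add up under addition of exponents. We must therefore write the exponent of interest as a sum of few differences whose partial sums stay in the range where Lemma~\ref{lem:fix} controls $v^jy$, and then use the logarithmic loss in (G2).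

\begin{proof}[Proof of Proposition~\ref{prop:mixed}]
Let $\alpha=\tau(u)$ and $\ell=\lceil\log_2N\rceil$. By Lemma~\ref{lem:fix} choose $y$ with $d(y,v^jy)\le6\delta$ for $|j|\le2N$. Let $D=D_u(y)$, $T=\frac\alpha2+D-21\delta$, and
\[
\mathcal N=\{1\le n\le N:\ (v^nuy\,|\,u^{-1}y)_y\ge T\}.
\]
This set is defined without reference to $m$.

\emph{Step 1: if $m\ge1$, $1\le n\le N$ and $f=u^mv^n$ is not loxodromic, then $n\in\mathcal N$.} We have $d(fy,u^my)=d(v^ny,y)\le6\delta$, so $d(y,fy)\ge m\alpha+2D-12\delta$ by \eqref{eq:A1}. Lemma~\ref{lem:half} gives $(fy|f^{-1}y)_y\ge\frac{m\alpha}2+D-7\delta$, where $f^{-1}y=v^{-n}u^{-m}y$. Replacing $fy$ by $u^my$ costs $6\delta$ by (G1). Applying $v^n$ and moving the basepoint from $v^ny$ back to $y$ costs another $6\delta$. Hence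
\[
(v^nu^my\,|\,u^{-m}y)_y\ge\tfrac{m\alpha}2+D-19\delta\ge\tfrac\alpha2+D-19\delta .
\]
To remove $m$, use \eqref{eq:A4}: $(u^{-m}y|u^{-1}y)_y\ge\alpha+D-9\delta$ and $(uy|u^my)_y\ge\alpha+D-9\delta$. Applying $v^n$ to the latter and moving the basepoint gives $(v^nuy|v^nu^my)_y\ge\alpha+D-15\delta$. In the three-step chain $v^nuy,\ v^nu^my,\ u^{-m}y,\ u^{-1}y$ all consecutive products are at least $\frac\alpha2+D-19\delta$, and (G2) loses $2\delta$. So $n\in\mathcal N$.

\emph{Step 2: $\mathcal N$ lies in a residue class not containing $0$.} If $\mathcal N=\emptyset$ take $1+2\mathbb Z$, and if $\mathcal N=\{b\}$ take $b+(b+1)\mathbb Z$. Otherwise let $q\ge1$ be the greatest common divisor of the differences of elements of $\mathcal N$ and let $b\in\mathcal N$, so that $\mathcal N\subset b+q\mathbb Z$. We must show that $q\nmid b$. Suppose $q\mid b$.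

Let $G$ be the graph with vertex set $V=\{-N,\dots,N\}$ in which $\sigma,\sigma'$ are adjacent if $\sigma-\sigma'=n-n'$ for some $n\ne n'$ in $\mathcal N$. We claim that $0$ and $b$ are joined by a path in $G$. The set of differences is symmetric and generates $q\mathbb Z$, so $b=t_1+\dots+t_r$ with each $t_j$ a nonzero difference of elements of $\mathcal N$; in particular $|t_j|\le N-1$. Reorder the terms as follows, starting from the partial sum $0$. While terms of both signs remain, add a positive term if the current partial sum is $\le0$ and a negative term if it is $>0$. A sum in $[-N,0]$ then moves into $[-N+1,N-1]$, and a sum in $[1,N]$ into $[-N+2,N-1]$, so the partial sums stay in $V$. The remaining terms have one sign, so the partial sums move monotonically from an element of $V$ to $b\in V$ and again stay in $V$. This proves the claim. A shortest path from $0$ to $b\neq0$ visits each of the $2N+1$ vertices at most once, so it has between $1$ and $2N$ edges.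

Let $\{\sigma,\sigma'\}$ be an edge, with $\sigma-\sigma'=n-n'$ and $n,n'\in\mathcal N$. Comparing with $u^{-1}y$, \eqref{eq:hyp} gives $(v^nuy|v^{n'}uy)_y\ge T-\delta$. The integer $j=n-\sigma=n'-\sigma'$ has $|j|\le2N$, so applying $v^j$ and then (G1),
\[
(v^\sigma uy\,|\,v^{\sigma'}uy)_y=(v^nuy\,|\,v^{n'}uy)_{v^jy}\ge T-7\delta .
\]
By (G2) along the path, $(uy|v^buy)_y\ge T-7\delta-(\ell+1)\delta$. Since also $(v^buy|u^{-1}y)_y\ge T$, \eqref{eq:hyp} and \eqref{eq:A2} give
\[
D+9\delta\ \ge\ (uy|u^{-1}y)_y\ \ge\ T-(9+\ell)\delta=\tfrac\alpha2+D-(30+\ell)\delta .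
\]
Thus $\alpha\le(78+2\ell)\delta$, contrary to the hypothesis.
\end{proof}

For $N=2^k$ the term $2\ell\delta$ is the origin of the summand $2k$ in $L$. Applying \eqref{eq:hyp} once per edge instead of (G2) would lose up to $(2N-1)\delta$ and make $L$ exponential in $k$.

\section{Two loxodromic elements}\label{sec:two}

We need a substitute for the overlap length $\Delta$ of Section~\ref{sec:trees} that does not mention axes. For $z\in X$ and $s\ge1$ put $P_\pm=u^{\pm s}z$, $Q_\pm=v^{\pm s}z$ and
\[
\Delta_s(z)=\tfrac12\bigl[d(P_+,P_-)+d(Q_+,Q_-)-d(P_-,Q_+)-d(P_+,Q_-)\bigr].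
\]
For every basepoint $y\in X$,
\begin{equation}\label{eq:cross}
\Delta_s(z)=(P_-|Q_+)_y+(P_+|Q_-)_y-(P_+|P_-)_y-(Q_+|Q_-)_y ,
\end{equation}
because each of the four distances to $y$ occurs once with each sign. In the tree situation, take $z=y\in I$ with $I$ of finite length and $s$ large. The last two products vanish and the first two are the lengths of the parts of $I$ on either side of $y$, so $\Delta_s(y)$ is the length of $I$.

For a bad pair $(m,n)$ the natural point at which to compute is an almost fixed point $y$ of $u^mv^n$, which depends on $(m,n)$. The number $\Delta$ must not depend on $(m,n)$. So we define it from the orbits of one point $o$, and evaluate it at the basepoint $y$ through \eqref{eq:cross}: seen from $y$, the far-away points $u^{\pm s}o$ and $u^{\pm s}y$ lie in nearly the same direction. The next lemma is the coarse form of \eqref{eq:tripod}.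

\begin{lemma}\label{lem:overlap}
Let $\alpha=\tau(u)>5\delta$, $\beta=\tau(v)>5\delta$ and $\kappa=76\delta$. There is $\Delta\in[-\infty,\infty]$ such that for all $m,n\ge1$ with $u^mv^n$ not loxodromic, the numbers $A=m\alpha$ and $B=n\beta$ satisfy
\begin{itemize}
\item[(i)] $\min(A,B)\le\Delta+\kappa$;
\item[(ii)] if $|A-B|>\kappa$, then $|\Delta-\min(A,B)|\le\kappa$.
\end{itemize}
\end{lemma}

\begin{proof}
Fix $o\in X$ and let $\Delta=\limsup_{s\to\infty}\Delta_s(o)$. Let $f=u^mv^n$ be non-loxodromic. By Lemma~\ref{lem:fix} choose $y$ with $d(y,fy)\le6\delta$. Put $w=v^ny$; then $d(w,u^{-m}y)=d(fy,y)\le6\delta$. Let $D=D_u(y)$, $E=D_v(y)$ and $s>\max(m,n)$. In Steps 1--3, $P_\pm=u^{\pm s}y$ and $Q_\pm=v^{\pm s}y$.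

\emph{Step 1: the four points seen from $[y,w]$.} By \eqref{eq:A1}, $d(y,w)=B+2E\pm6\delta$ and $d(y,u^{-m}y)=A+2D\pm6\delta$. These distances differ by at most $6\delta$, so $A+2D=B+2E\pm18\delta$, and hence
\begin{equation}\label{eq:centered}
D-E=\tfrac{B-A}2\pm9\delta,\qquad (B+E)-(A+D)=\tfrac{B-A}2\pm9\delta .
\end{equation}
This is the coarse statement that the intervals $[D,A+D]$ and $[E,B+E]$ have the same center. By \eqref{eq:A2} and \eqref{eq:A3}, and by (G1) to replace $u^{-m}y$ with $w$ in the first line,
\begin{equation}\label{eq:four-products}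
\begin{aligned}
(P_-|w)_y&=A+D\pm15\delta, &\qquad (P_+|w)_y&=D\pm15\delta,\\
(Q_+|w)_y&=B+E\pm9\delta, & (Q_-|w)_y&=E\pm9\delta .
\end{aligned}
\end{equation}
By \eqref{eq:A2} again,
\begin{equation}\label{eq:PPQQ}
(P_+|P_-)_y=D\pm9\delta,\qquad(Q_+|Q_-)_y=E\pm9\delta .
\end{equation}

\emph{Step 2: lower bound.} By (G3) and \eqref{eq:four-products},
\[
(P_-|Q_+)_y\ge\min(A+D,B+E)-16\delta,\qquad(P_+|Q_-)_y\ge\min(D,E)-16\delta .
\]
If $B\ge A$, then \eqref{eq:centered} gives $B+E\ge A+D-9\delta$ and $D\ge E-9\delta$, so the two minima are at least $A+D-9\delta$ and $E-9\delta$. If $A\ge B$, then $A+D\ge B+E-9\delta$ and $E\ge D-9\delta$, so they are at least $B+E-9\delta$ and $D-9\delta$. In both cases the two products add up to at least $\min(A,B)+D+E-50\delta$. With the upper bounds in \eqref{eq:PPQQ}, formula \eqref{eq:cross} gives $\Delta_s(y)\ge\min(A,B)-68\delta$.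

\emph{Step 3: upper bound when $|A-B|>76\delta$.} By \eqref{eq:centered}, $A+D$ and $B+E$ differ by more than $38\delta-9\delta=29\delta$, and so do $D$ and $E$. By \eqref{eq:four-products}, $(P_-|w)_y$ and $(Q_+|w)_y$ differ by more than $29\delta-24\delta>\delta$, and so do $(P_+|w)_y$ and $(Q_-|w)_y$. The second part of (G3) applies to both pairs. If $B>A$ we use
\[
(P_-|Q_+)_y\le(P_-|w)_y+\delta\le A+D+16\delta,\qquad(P_+|Q_-)_y\le(Q_-|w)_y+\delta\le E+10\delta,
\]
and if $A>B$ we use
\[
(P_-|Q_+)_y\le(Q_+|w)_y+\delta\le B+E+10\delta,\qquad(P_+|Q_-)_y\le(P_+|w)_y+\delta\le D+16\delta .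
\]
In both cases the sum is at most $\min(A,B)+D+E+26\delta$. With the lower bounds in \eqref{eq:PPQQ}, $\Delta_s(y)\le\min(A,B)+44\delta$.

\emph{Step 4: from $y$ to $o$.} Write $P_\pm^o=u^{\pm s}o$ and $Q^o_\pm=v^{\pm s}o$. Since $d(P^o_\pm,P_\pm)=d(o,y)$, (G1) gives $(P^o_\pm|P_\pm)_y\ge(P_\pm|P_\pm)_y-d(o,y)=d(y,u^sy)-d(o,y)$, which tends to infinity with $s$ because $u$ is loxodromic. The same holds for $(Q^o_\pm|Q_\pm)_y$. Let $Y,Z$ be one of the four pairs in \eqref{eq:cross} for $z=y$, let $Y^o,Z^o$ be the corresponding pair for $z=o$, and let $\lambda$ be a number independent of $s$. Let $s$ be so large that $(Y|Y^o)_y$ and $(Z|Z^o)_y$ exceed $\lambda+2\delta$.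
\begin{itemize}
\item If $(Y|Z)_y\ge\lambda$, then (G2) for the chain $Y^o,Y,Z,Z^o$ gives $(Y^o|Z^o)_y\ge\lambda-2\delta$.
\item If $(Y|Z)_y\le\lambda$, then (G2) for the chain $Y,Y^o,Z^o,Z$ gives
\[
\lambda+2\delta\ge\min\{(Y|Y^o)_y,(Y^o|Z^o)_y,(Z^o|Z)_y\},
\]
and the outer terms are too large, so $(Y^o|Z^o)_y\le\lambda+2\delta$.
\end{itemize}
Steps 2 and 3 bound each of the four products in \eqref{eq:cross} by a number independent of $s$. For all large $s$ each bound therefore holds for the points built from $o$, up to $2\delta$. Formula \eqref{eq:cross} with $z=o$ and basepoint $y$ gives $\Delta_s(o)\ge\min(A,B)-76\delta$, and $\Delta_s(o)\le\min(A,B)+52\delta$ if $|A-B|>76\delta$, for all large $s$. Passing to the upper limit proves (i) and (ii).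
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:two}]
Let $\alpha,\beta,\kappa,\Delta$ be as in Lemma~\ref{lem:overlap}, so $\alpha,\beta>4\kappa$. Call $n\ge1$ exceptional if $|n\beta-\Delta|\le2\kappa$; this never happens if $\Delta=\pm\infty$. As $\beta>4\kappa$, at most one $n$ is exceptional. Let $n$ be non-exceptional and let $u^mv^n$ be non-loxodromic.
\begin{itemize}
\item If $m\alpha>n\beta+\kappa$, then (ii) gives $|n\beta-\Delta|\le\kappa$, which is excluded.
\item If $|m\alpha-n\beta|\le\kappa$, then $\min(m\alpha,n\beta)\ge n\beta-\kappa$, so (i) gives $n\beta\le\Delta+2\kappa$. As $n$ is not exceptional, $n\beta<\Delta$.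
\item If $m\alpha<n\beta-\kappa$, then (ii) gives $|m\alpha-\Delta|\le\kappa$, so $\Delta\le m\alpha+\kappa<n\beta$.
\end{itemize}
Now $n\beta\ne\Delta$. If $n\beta<\Delta$, only the second case occurs, and $m\alpha\in[n\beta-\kappa,n\beta+\kappa]$. If $n\beta>\Delta$, only the third case occurs, and $m\alpha\in[\Delta-\kappa,\Delta+\kappa]$. These are the two dashed lines of Figure~\ref{fig:tripod}. An interval of length $2\kappa<\alpha$ contains at most one multiple of $\alpha$.
\end{proof}

This completes the proof of Theorem~\ref{thm:main}.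

\section{Lower bounds}\label{sec:lower}

Throughout, $F$ is the free group on $g,h$.

\subsection*{Trees realizing the classes $2^{i-1}+2^i\mathbb Z$}
We want a tree on which the bad pairs are exactly those with $n\equiv2^{i-1}\pmod{2^i}$. In Example~\ref{ex:line}, $g$ is a product of two reflections $s,t$ and $h=s$. For general $i$ we let $h$ be a root of $s$ of order $2^i$.

Recall that the Bass--Serre tree of a free product $H=H'*H''$ has the cosets $\gamma H'$ and $\gamma H''$ as vertices and one edge joining $\gamma H'$ to $\gamma H''$ for each $\gamma\in H$. An element conjugate into a factor fixes a vertex. An element $a_1b_1\cdots a_lb_l$ with $l\ge1$, $a_j\in H'\setminus\{1\}$ and $b_j\in H''\setminus\{1\}$ is loxodromic with $\tau=2l$.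

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(a)]
For $1\le i\le k$ let $T_i$ be the Bass--Serre tree of $H_i=\langle x\mid x^{2^i}\rangle*\langle t\mid t^2\rangle$, and let $s=x^{2^{i-1}}$, an involution. Let $F$ act on $T_i$ through $g\mapsto st$, $h\mapsto x$. Then $\tau(g)=2$ and $\tau(h)=0$.

Let $m,n\ge1$, so $g^mh^n\mapsto(st)^mx^n$. If $x^n=s$, this is a palindrome of odd length in the involutions $s,t$. It has the form $\gamma a\gamma^{-1}$, with $a\in\{s,t\}$ the middle letter and $\gamma$ the part before it, so it fixes a vertex. If $x^n\ne s$, it is conjugate to $x^n(st)^m=(x^ns)\,t\,(st)^{m-1}$ with $x^ns\ne1$, which is loxodromic with $\tau=2m$. Hence $g^mh^n$ is loxodromic on $T_i$ if and only if $n\not\equiv2^{i-1}\pmod{2^i}$. As noted before Lemma~\ref{lem:classes}, the classes $2^{i-1}+2^i\mathbb Z$, $1\le i\le k$, cover $1,\dots,2^k-1$. So an element $g^mh^n$ loxodromic on all of $T_1,\dots,T_k$ has $n\ge2^k$.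

Subdividing each edge into $\lceil\epsilon\rceil$ unit edges makes $\tau(g)\ge\epsilon$, and trees are $\delta$-hyperbolic for every $\delta\ge0$. Thus $M_{\mathrm{opt}}(k,\delta,\epsilon)\ge2^k$. Theorem~\ref{thm:main} gives equality for $\delta=0$, and Corollary~\ref{cor:trees} shows that $N=2^k$ works for trees.
\end{proof}

\subsection*{A quasi-line on which short powers of $g$ are invisible}
For (b) we need, for each $R$, a uniformly hyperbolic space with $\tau(g)$ of order $1/R$ on which $g^mh^n$ is non-loxodromic for all $m\le R$ and all $n$. A homomorphism $\varphi\colon F\to\mathbb R$ gives an action on the line by translations, but $\varphi(g)=1$ and $\varphi(h)=0$ force $\varphi(g^mh^n)=m$. We allow an additive error of order $R$ and count only the syllables $g^j$ with $|j|>R$. A function $\psi\colon F\to\mathbb R$ is a \emph{quasimorphism of defect at most $C$} if $|\psi(ww')-\psi(w)-\psi(w')|\le C$ for all $w,w'$, and it is \emph{homogeneous} if $\psi(w^j)=j\psi(w)$ for all $j\in\mathbb Z$.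

\begin{lemma}\label{lem:qm}
For every integer $R\ge1$ there is a homogeneous quasimorphism $\varphi\colon F\to\mathbb R$ of defect at most $12R$ with $\varphi(g)=1$, $\varphi(h)=0$, and $\varphi(g^mh^n)=0$ for $1\le m\le R$, $n\ge1$.
\end{lemma}

\begin{proof}
Let $\theta(j)=j$ if $|j|>R$ and $\theta(j)=0$ otherwise. Then $\theta$ is odd and $|\theta(j)-j|\le R$, so $|\theta(p+q)-\theta(p)-\theta(q)|\le3R$. Each $w\in F$ is uniquely a product of syllables, that is, nontrivial powers of $g$ and of $h$ in alternation. Let $\psi(w)=\sum\theta(j)$, the sum running over the syllables $g^j$ of $w$. As $\theta$ is odd, $\psi(w^{-1})=-\psi(w)$.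

Given $w,w'$, let $z$ be the longest terminal string of syllables of $w$ such that $z^{-1}$ is an initial string of syllables of $w'$, and write $w=az$, $w'=z^{-1}b$. Then $\psi(w)+\psi(w')=\psi(a)+\psi(b)$ and $ww'=ab$. The syllables of $ab$ are those of $a$ followed by those of $b$, unless the last syllable of $a$ and the first of $b$ are powers of the same letter; then they merge into one syllable, which is nontrivial by maximality of $z$. Merging powers of $h$ does not affect $\psi$, and merging $g^p$ with $g^q$ changes it by at most $3R$. So $\psi$ has defect at most $3R$.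

Let $\varphi(w)=\lim_{j\to\infty}\psi(w^j)/j$. The limit exists because $j\mapsto\psi(w^j)+3R$ is subadditive, and $|\psi(w^j)-j\psi(w)|\le3R(j-1)$ gives $|\varphi-\psi|\le3R$. Hence $\varphi$ has defect at most $3R+3\cdot3R=12R$. From the definition, $\varphi(w^j)=j\varphi(w)$ for $j\ge0$ and $\varphi(w^{-1})=-\varphi(w)$, so $\varphi$ is homogeneous. Finally $\psi(g^j)=j$ for $j>R$, $\psi(h^j)=0$, and $\psi((g^mh^n)^j)=j\theta(m)=0$ for $1\le m\le R$, $n\ge1$.
\end{proof}

To turn $\varphi$ into an action, we take as generators all elements on which $|\varphi|$ is of the size of the defect. At that scale $\varphi$ is additive up to a universal error, and the Cayley graph looks like a line. A map $\Psi\colon Y\to Y'$ of metric spaces is a \emph{$(\Lambda,C)$-quasi-isometric embedding} if $\Lambda^{-1}d(p,q)-C\le d(\Psi p,\Psi q)\le\Lambda d(p,q)+C$ for all $p,q$. We use the following fact (Bridson--Haefliger, Theorem III.H.1.9): if a geodesic space admits a $(\Lambda,C)$-quasi-isometric embedding into a geodesic space with $\delta'$-slim triangles, then its triangles are $\delta''$-slim,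 with $\delta''$ depending only on $\delta',\Lambda,C$.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(b)]
Repeating a space shows $M_{\mathrm{opt}}(k,\delta,\epsilon)\ge M_{\mathrm{opt}}(1,\delta,\epsilon)$, so let $k=1$. Let $R\ge1$, let $\varphi$ be as in Lemma~\ref{lem:qm}, and put $W=12R+1$ and $S=\{w\in F:|\varphi(w)|\le W\}=S^{-1}$. Let $|w|_S$ be the least number of elements of $S$ with product $w$. We claim that
\begin{equation}\label{eq:length}
\frac{|\varphi(w)|}{2W}\le|w|_S\le\frac{|\varphi(w)|}W+3\qquad(w\in F).
\end{equation}
For the upper bound we may assume $t=\varphi(w)\ge0$, replacing $w$ by $w^{-1}$ if necessary. Let $j=\lceil t\rceil$. Then $|\varphi(g^{-j}w)|\le|t-j|+12R\le W$, so $g^{-j}w\in S$. Since $g^i\in S$ for $0\le i\le W$, we have $|g^j|_S\le j/W+1\le(t+1)/W+1$, and so $|w|_S\le(t+1)/W+2\le t/W+3$. For the lower bound, a product of $l\geq 1$ elements of $S$ has $|\varphi|\le lW+(l-1)12R\le2Wl$, and $\varphi(1)=0$.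

Let $\Gamma$ be the graph with vertex set $F$ in which distinct $x,y$ are joined by an edge of length $1$ if $x^{-1}y\in S$. By \eqref{eq:length} it is connected, hence a geodesic space with $d(x,y)=|x^{-1}y|_S$ for vertices, and $F$ acts on it isometrically by left multiplication. Since $\varphi(x^{-1}y)=\varphi(y)-\varphi(x)\pm W$, \eqref{eq:length} gives
\[
d(x,y)-4\le|\varphi(y)-\varphi(x)|/W\le2d(x,y)+1
\]
for vertices $x,y$. Sending each point of $\Gamma$ to a nearest vertex changes distances by at most $1$, and composing with $\varphi/W$ yields a $(2,5)$-quasi-isometric embedding $\Gamma\to\mathbb R$. Triangles in $\mathbb R$ are $0$-slim, so triangles in $\Gamma$ are $\delta''$-slim for a constant $\delta''>0$ independent of $R$. By Lemma~\ref{lem:slim}, $\Gamma$ is $\delta_0$-hyperbolic with $\delta_0=3\delta''$.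

By \eqref{eq:length}, $|g^j|_S\ge j/(2W)$, so $\tau(g)\ge1/(24R+2)\ge1/(26R)$. All powers of $h$, and all powers of $g^mh^n$ with $1\le m\le R$ and $n\ge1$, have $\varphi=0$ and so lie in $S$. These elements have bounded orbits and $\tau=0$.

Put $c_0=1/(26\delta_0)$. If $c_0\delta/\epsilon<1$, which includes $\delta=0$, the claim holds because $M_{\mathrm{opt}}\ge1$. Otherwise take $R=\lfloor c_0\delta/\epsilon\rfloor\ge1$ and multiply the metric of $\Gamma$ by $\delta/\delta_0$. The space becomes $\delta$-hyperbolic, with $\tau(h)=0$ and $\tau(g)\ge\delta/(26R\delta_0)=c_0\delta/R\ge\epsilon$. This is a $(1,\delta,\epsilon)$-configuration in which no $g^mh^n$ with $1\le m\le R$, $n\ge1$ is loxodromic. Hence $M_{\mathrm{opt}}\ge R+1\ge c_0\delta/\epsilon$.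
\end{proof}

\begin{remark}\label{rem:slim}
If hyperbolicity is defined by $\delta$-slim triangles, Theorem~\ref{thm:sharp} holds with $3\delta$ in place of $\delta$. Triangles in trees are $0$-slim, and multiplying the metric of $\Gamma$ by $3\delta/\delta_0=\delta/\delta''$ makes its triangles $\delta$-slim, so the last paragraph of the proof applies with $3\delta$ for $\delta$.
\end{remark}

\begin{thebibliography}{9}
\bibitem{FK} Elia Fioravanti and Alice Kerr, \emph{Short positive loxodromics in graph products}, arXiv:2410.06751 (2024).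
\end{thebibliography}
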